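# Hölder actions of $(F_2\times\mathbb Z)*\mathbb Z$ on the interval

## 1. Guessing that $(F_2\times\mathbb Z)*\mathbb Z$ has no $C^{1,\tau}$-action

Let $\Gamma=(F_2\times\mathbb Z)*\mathbb Z$. We write $F_2=\langle a,b\rangle$ for the free group of rank two, $z$ for the generator of the first $\mathbb Z$ and $t$ for the generator of the second. So $\Gamma$ is generated by $a,b,z,t$, and the only relations say that $z$ commutes with $a$ and with $b$. (A group presented by generators, some pairs of which commute, is called a right-angled Artin group.) We ask how smoothly $\Gamma$ can act on $[0,1]$ if no nontrivial element is allowed to act as the identity.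

For a continuous $f\colon[0,1]\to\mathbb R$ and $\tau\in[0,1)$ put $[f]_\tau=\sup_{x\neq y}|f(x)-f(y)|/|x-y|^\tau$, and call $f$ $\tau$-Hölder-continuous if $[f]_\tau<\infty$. A $C^{1,\tau}$-action on $[0,1]$ is an action by $C^1$-diffeomorphisms of $[0,1]$ whose first derivatives are $\tau$-Hölder-continuous; $C^{k,\tau}$ is the same with the $k$-th derivative. For example, $x\mapsto\frac12(x+x^{1+\tau})$ with $0<\tau<1$ is a $C^1$-diffeomorphism of $[0,1]$ with derivative $\frac12(1+(1+\tau)x^\tau)$. This derivative is $\tau$-Hölder because $|x^\tau-y^\tau|\le|x-y|^\tau$, and near $0$ it is not $\tau'$-Hölder for any $\tau'>\tau$. The critical regularity of a group is the supremum of the numbers $k+\tau$ for which it has a faithful $C^{k,\tau}$-action. It is known (Kim–Koberda) that the critical regularity of $\Gamma$ is at most $2$: there is no faithful $C^{k,\tau}$-action on $[0,1]$ with $k+\tau>2$. The question, from Kim, Koberda and Rivas, "Direct products, overlapping actions, and critical regularity", arXiv:2010.05722 (2020), is: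

*Does $\Gamma$ admit a faithful $C^{1,\tau}$-action on $[0,1]$ for some $\tau>0$?*

The answer one would first guess is **no**. Commuting is a strong constraint on diffeomorphisms, and here $z$ commutes with a nonabelian free group, while $t$ is free from everything. Moreover $F_2$ contains nested commutators of every depth. Even if one such word could be handled by giving up a little Hölder regularity, one expects to pay again at each depth, until no $\tau>0$ is left.

We test this guess on small groups, after fixing conventions. Products act from right to left, $fg=f\circ g$. We recall the normal form theorem: for a group $A$, every element of $A*\langle t\rangle$ can be written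
$$w=g_{k+1}t^{n_k}g_k\cdots t^{n_1}g_1,\qquad k\ge0,\ n_i\ne0,\ g_i\in A,\ g_i\neq1\text{ for }2\le i\le k,$$
and such a $w$ is trivial only if $k=0$ and $g_1=1$. Here $g_1$ and $g_{k+1}$ may be trivial.

## 2. General position for $t$, and the groups $\mathbb Z^2*\mathbb Z$ and $F_2\times\mathbb Z$

Suppose a group $A$ already acts. We may choose $t$ freely, and we want $w\in A*\langle t\rangle$ to move some point. Take $A$ acting freely on $(0,1)$ and $w=t^{-1}g\,t\,h$ with $g\neq1$. A point $p$ travels as
$$p\to q_1=hp\to q_1'=t(q_1)\to q_2=gq_1'\to q_2'=t^{-1}(q_2).$$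
We choose the value $t(q_1)$ first, and then want to choose the value $t^{-1}(q_2)$ independently. This is possible unless $t^{-1}$ is already prescribed at $q_2$, that is, unless $q_2=q_1'$. Since $g\ne1$ acts freely, $q_2\ne q_1'$. In general the only danger is that a later step meets an earlier one. The following lemma controls this by keeping track of orbits. It is stated for a product $F\times Z$ in which only $Z$ acts freely, and only on one interval.

**Lemma 1 (general position).** Let $F$ and $Z$ be groups, $Z$ countable, and let $A=F\times Z$ act on $[0,1]$ by increasing homeomorphisms. Let $w=g_{k+1}t^{n_k}g_k\cdots t^{n_1}g_1$ with $k\ge1$, $n_i\ne0$, $g_i=h_iz_i$ ($h_i\in F$, $z_i\in Z$), and $g_i\ne1$ for $2\le i\le k$. Put $\gamma_0=1$ and $\gamma_i=h_i\cdots h_1$ for $1\le i\le k+1$. Let $L_0\subset(0,1)$ be a nonempty open interval such that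

(a) every element of $Z$ maps $L_0$ onto itself, and no nontrivial element of $Z$ has a fixed point in $L_0$;

(b) $\gamma_iL_0\cap\gamma_jL_0=\emptyset$ whenever $\gamma_i\neq\gamma_j$, for $0\le i,j\le k+1$.

Then for every $\delta>0$ there is an increasing $C^\infty$-diffeomorphism $t$ of $[0,1]$, equal to the identity outside a compact subset of $O=\bigcup_{i=1}^k\gamma_iL_0$ and with $\sup|t''|<\delta$, such that $w$ acts nontrivially.

*Proof.* Let $\mathcal T$ be the set of all $t$ with the listed properties, apart from the last one. The components of $O$ are the distinct intervals among $\gamma_1L_0,\dots,\gamma_kL_0$, and every $t\in\mathcal T$ preserves each of them. Since $Z$ commutes with $F$, (a) holds on every $\gamma_iL_0$ as well.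

**Step 1: the trajectory of a point.** The purpose is to name all points at which $t$ is evaluated. Fix $p\in L_0$. Expand each $t^{n_i}$ into $|n_i|$ single steps $t^{\pm1}$; let $n=\sum|n_i|$ and let $e_1,\dots,e_n\in\{\pm1\}$ be the exponents in order of application. Let $q_l$ be the point before the $l$-th $t$-step and $q_l'=t^{e_l}(q_l)$. Thus $q_1=g_1(p)$; $q_{l+1}=q_l'$ if steps $l,l+1$ lie in the same block $t^{n_j}$; $q_{l+1}=g_j(q_l')$ if step $l$ ends block $j-1$ and step $l+1$ begins block $j$; and $w(p)=g_{k+1}(q_n')$. Since $g_j\gamma_{j-1}L_0=h_jz_j\gamma_{j-1}L_0=\gamma_jL_0$, and $t$ preserves $\gamma_jL_0$ for $1\le j\le k$, all points $q_l,q_l'$ of block $j$ lie in $\gamma_jL_0$.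

**Step 2: classes.** We want a quantity that only the $t$-steps can change. For $x\in\gamma_jL_0$, $0\le j\le k+1$, let $[x]\in L_0/Z$ be the $Z$-orbit of $\gamma_j^{-1}x$. This is well defined: by (b), $\gamma_iL_0\cap\gamma_jL_0\ne\emptyset$ forces $\gamma_i=\gamma_j$. For $x\in\gamma_{j-1}L_0$,
$$\gamma_j^{-1}g_jx=\gamma_j^{-1}h_jz_jx=\gamma_{j-1}^{-1}z_jx=z_j\gamma_{j-1}^{-1}x ,$$
so $[g_jx]=[x]$. Put $\mathfrak c_0=[p]$ and $\mathfrak c_l=[q_l']$. Then $[q_l]=\mathfrak c_{l-1}$ for $1\le l\le n$. Each class meets each $\gamma_jL_0$ in a countable set, because $Z$ is countable.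

**Step 3: making the classes distinct, one step at a time.** We claim that for $0\le i\le n$ there is $t\in\mathcal T$ for which $\mathfrak c_0,\dots,\mathfrak c_i$ are pairwise distinct. For $i=0$ take $t=\mathrm{id}$. Let $i\ge1$ and let $t\in\mathcal T$ make $\mathfrak c_0,\dots,\mathfrak c_{i-1}$ distinct. First we show that step $i$ asks for a value of $t^{e_i}$ not yet used:
$$q_i\ne q_l\ \ (l<i),\qquad q_i\ne q_l'\ \ \text{for } l<i\text{ with }e_l=-e_i.\tag{1}$$
The classes of $q_i$ and $q_l$ are $\mathfrak c_{i-1}\ne\mathfrak c_{l-1}$, which gives the first part. The class of $q_l'$ is $\mathfrak c_l$, which equals $\mathfrak c_{i-1}$ only for $l=i-1$. If $e_{i-1}=-e_i$, then steps $i-1$ and $i$ lie in different blocks $j-1$ and $j$ with $2\le j\le k$, so $q_i=g_jq_{i-1}'$ with $g_j\ne1$. If $h_j\ne1$, then $\gamma_j\ne\gamma_{j-1}$, and $q_i\in\gamma_jL_0$ and $q_{i-1}'\in\gamma_{j-1}L_0$ lie in disjoint intervals. If $h_j=1$, then $z_j\ne1$ and $q_i=z_jq_{i-1}'\neq q_{i-1}'$ by (a). This proves (1).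

Put $q^*=t^{e_i}(q_i)$. Applying $t^{e_i}$ to (1) we get $q^*\ne q_l'$ for $l<i$ with $e_l=e_i$, and $q^*\ne q_l$ for $l<i$ with $e_l=-e_i$ (in that case $t^{e_i}(q_l')=t^{-e_l}(q_l')=q_l$). Choose a neighborhood $W$ of $q^*$, compactly contained in the component of $O$ containing $q^*$, that avoids these finitely many points. Let $\beta\in C_c^\infty(W)$ with $\beta(q^*)=1$ and, for small $\nu$, $\psi_\nu=\mathrm{id}+\nu\beta$. Define $t_\nu$ by $t_\nu^{e_i}=\psi_\nu\circ t^{e_i}$. Then $t_\nu\to t$ in $C^2$ as $\nu\to0$, and $t_\nu$ is the identity outside a compact subset of $O$, so $t_\nu\in\mathcal T$ for small $\nu$ (the condition $\sup|t''|<\delta$ is open in $C^2$).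

The earlier steps are not disturbed. For $l<i$ the relation $t^{e_l}(q_l)=q_l'$ says $t^{e_i}(q_l)=q_l'$ if $e_l=e_i$, and $t^{e_i}(q_l')=q_l$ if $e_l=-e_i$. The map $\psi_\nu$ fixes the points on the right, so these relations hold for $t_\nu$ too. Hence $q_1,\dots,q_i$ and $q_1',\dots,q_{i-1}'$ are unchanged, while $q_i'$ becomes $\psi_\nu(q^*)=q^*+\nu$. All but countably many small $\nu$ give $[q^*+\nu]\notin\{\mathfrak c_0,\dots,\mathfrak c_{i-1}\}$. This proves the claim.

**Step 4: conclusion.** Take $i=n$, so $\mathfrak c_n\ne\mathfrak c_0$. The point $w(p)=g_{k+1}q_n'$ lies in $\gamma_{k+1}L_0$ and has class $\mathfrak c_n$. If $\gamma_{k+1}\ne1$, then $\gamma_{k+1}L_0\cap L_0=\emptyset$ and $w(p)\neq p$. If $\gamma_{k+1}=1$, then $w(p)\in L_0$ and $[w(p)]=\mathfrak c_n\ne\mathfrak c_0=[p]$, so again $w(p)\ne p$. $\square$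

**Example ($\mathbb Z^2*\mathbb Z$).** This group has a faithful action with Lipschitz derivatives, so the guess fails for it. Let $V=x^2(1-x)^2\partial_x$. Its flow $V^s$ consists of smooth diffeomorphisms of $[0,1]$, has no fixed point in $(0,1)$ for $s\ne0$, and has derivative $1$ at $0$ and $1$. Since $(V^s)''$ is smooth in $(s,x)$ and vanishes at $s=0$, $|(V^s)''|\le C|s|$ for $|s|\le1$. Let $\mathbb Z^2=\langle x,z\rangle$ act by $x=V^{\varepsilon}$, $z=V^{\sqrt2\,\varepsilon}$. Since $x^mz^n=V^{\varepsilon(m+n\sqrt2)}$, the action on $(0,1)$ is free. Apply Lemma 1 with $F$ trivial, $Z=\mathbb Z^2$, $L_0=(0,1)$; condition (b) is empty. So for every $\delta>0$ and every nontrivial word $w$ there is an action in which $w$ is nontrivial, the generators have derivative $1$ at $0,1$, and their second derivatives are at most $\delta$ (if $k=0$, take $t=\mathrm{id}$).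

Now list the nontrivial words as $w_1,w_2,\dots$. On $I_j=[1-2^{1-j},1-2^{-j}]$ put the affine copy of an action for $w_j$ with $\delta=4^{-j}$. An affine copy on an interval of length $\ell$ has second derivative $1/\ell$ times as large, here at most $4^{-j}\cdot2^{j}=2^{-j}$. So a generator $f$ has $f'$ continuous on $[0,1)$, with Lipschitz constant at most $1$ on each $I_j$, equal to $1$ at the endpoints of the $I_j$, and $f'\to1$ at the point $1$. By the mean value theorem $f'(1)=1$, and $f'$ is Lipschitz. Compositions and inverses of such maps are again of this kind, and the action is faithful.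

**Example ($F_2\times\mathbb Z$).** The subgroup $\langle x,t\rangle$ of $\mathbb Z^2*\mathbb Z$ is free of rank two. Let it act on $[0,\frac12]$ by the affine copy of the previous action, and let $z$ act on $[\frac12,1]$ by the affine copy of $V^1$. All derivatives at $\frac12$ are $1$, so $F_2\times\mathbb Z$ acts faithfully with Lipschitz derivatives.

Neither factor supports the guess; the difficulty must come from combining them. By Hölder's theorem, a group acting freely by increasing homeomorphisms on an open interval is abelian, so $F_2\times\mathbb Z$ cannot act as $\mathbb Z^2$ did in the first example. Nor does the second example satisfy the hypotheses of Lemma 1 with $Z=\langle z\rangle$ once two of the $\gamma_i$ differ: an interval without fixed points of $z$ lies in $(\frac12,1)$, where $F_2$ is the identity. What Lemma 1 asks of $F_2\times\mathbb Z$ is this: *given finitely many $s\in F_2\setminus\{1\}$, find an interval $L_0$ that every such $s$ displaces, while $z$ preserves $L_0$ and has no fixed point in it.* Let us try that for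 a single $s$.

## 3. Commuting maps with Lipschitz derivatives displace nothing

**Lemma 2.** Let $x,z$ be commuting increasing $C^1$-diffeomorphisms of $[0,1]$, with $x'$ Lipschitz. Let $L\subset(0,1)$ be an open interval with $z(L)=L$ and $x(L)\cap L=\emptyset$. Then $z=\mathrm{id}$ on $L$.

*Proof.* Replacing $x$ by $x^{-1}$ if needed, $x(L)$ lies to the right of $L=(p_-,p_+)$. Then the $x^n(L)$, $n\ge0$, are disjoint and move to the right, so $\sum_n|x^n(L)|\le1$, and they converge to a point $e$. Since $z$ fixes $p_-$ and commutes with $x$, it fixes all $x^n(p_-)$. These are different from $e$ and converge to $e$; hence $z(e)=e$ and $z'(e)=1$.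

Let $K$ be a Lipschitz constant for $\log x'$. For $q,q'\in L$,
$$|\log(x^n)'(q)-\log(x^n)'(q')|\le\sum_{k<n}K\,|x^k(L)|\le K .\tag{2}$$
Differentiate $z^mx^n=x^nz^m$ at $q\in L$:
$$(z^m)'(q)=(z^m)'(x^nq)\,\frac{(x^n)'(q)}{(x^n)'(z^mq)}\le e^K(z^m)'(x^nq)\longrightarrow e^K\quad(n\to\infty).$$
So $(z^m)'\le e^K$ on $L$ for all $m\in\mathbb Z$. If $z(p)\ne p$ for some $p\in L$, let $D$ be the interval between $p$ and $z(p)$. The intervals $z^{-m}(D)$, $m\ge0$, have disjoint interiors, so their lengths tend to $0$, while $z^m$ maps $z^{-m}(D)$ onto $D$. By the mean value theorem $\sup_L(z^m)'$ is unbounded, a contradiction. $\square$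

So the guess "no" has real evidence behind it, but of a special kind: the sum in (2). If $x'$ only satisfies $|x'(p)-x'(q)|\le\omega(|p-q|)$ up to a constant, for some modulus $\omega$, then the sum becomes $\sum_k\omega(|x^k(L)|)$, which may diverge although $\sum_k|x^k(L)|\le1$. The whole construction lives on this divergence, and it shows that the guess is false.

## 4. The modulus $\omega$ and the statements

Put $\omega(0)=0$ and
$$\omega(s)=s\exp\sqrt{1+\log(1/s)}\qquad(0<s\le1).$$
For $g\colon[0,1]\to\mathbb R$ let $[g]_\omega=\sup_{x\ne y}|g(x)-g(y)|/\omega(|x-y|)$.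

**Theorem A.** $\Gamma$ admits a faithful action on $[0,1]$ by orientation-preserving $C^1$-diffeomorphisms $f$ with $[f']_\omega<\infty$. In particular this one action is a faithful $C^{1,\tau}$-action for every $\tau\in(0,1)$.

Together with the bound of Kim and Koberda, the critical regularity of $\Gamma$ is exactly $2$. There is also a complement, not needed for the question. Call a group $G$ *fully residually free* if for every finite subset of $G\setminus\{1\}$ some homomorphism from $G$ to a free group kills none of its elements. Free groups have this property (use the identity), and so does $\mathbb Z^n$: for finitely many nonzero vectors there is a homomorphism to $\mathbb Z$ that is nonzero on all of them.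

**Theorem B.** Let $G$ be a finitely generated fully residually free group. Then $(G\times\mathbb Z)*\mathbb Z$ has a faithful action as in Theorem A. If $G$ is nonabelian, $(G\times\mathbb Z)*\mathbb Z$ has no faithful action by $C^1$-diffeomorphisms with Lipschitz derivatives.

**Facts on $\omega$.** With $l=\log(1/s)\ge0$ we have $\log\omega=-l+\sqrt{1+l}$, whose $l$-derivative is at most $-\frac12$. So $\omega$ is continuous and increasing, $\omega(1)=e$, and $\omega(s)/s=e^{\sqrt{1+l}}$ is nonincreasing in $s$.

* (ω1) $\omega(\min(cs,1))\le c\,\omega(s)$ for $c\ge1$, $s\in[0,1]$. For $s=0$ both sides are $0$. If $0<cs\le1$, this is $\omega(cs)/(cs)\le\omega(s)/s$. If $cs>1$, then $\omega(1)\le\omega(s)/s<c\,\omega(s)$. Similarly $\omega(cs)\ge c\,\omega(s)$ if $0\le c\le1$.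
* (ω2) $s\le\omega(s)\le C_\tau s^\tau$ for each $\tau\in(0,1)$, because $\omega(s)/s^\tau=\exp(\sqrt{1+l}-(1-\tau)l)$ is bounded for $l\ge0$.

For $N\ge1$ we also put $E_N(s)=\exp\big(-(1+\log(1/s))^N\big)$. Then $E_N(s)\le s/e\le\omega(s)$ on $(0,1]$.

**Group property.** Let $f,g$ be orientation-preserving $C^1$-diffeomorphisms of $[0,1]$ with $[f']_\omega,[g']_\omega<\infty$. Write
$$|(fg)'(x)-(fg)'(y)|\le|f'(gx)-f'(gy)|\,g'(x)+f'(gy)\,|g'(x)-g'(y)|.$$
Since $|gx-gy|\le\min(1,\|g'\|_\infty|x-y|)$, (ω1) gives
$$[(fg)']_\omega\le\|g'\|_\infty\max(1,\|g'\|_\infty)\,[f']_\omega+\|f'\|_\infty[g']_\omega.\tag{3}$$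
With $\mu=\min f'>0$, the map $f^{-1}$ is $\mu^{-1}$-Lipschitz and $(f^{-1})'=1/(f'\circ f^{-1})$. Since $|1/f'(p)-1/f'(q)|\le\mu^{-2}|f'(p)-f'(q)|$, (ω1) gives
$$[(f^{-1})']_\omega\le\mu^{-2}\max(1,\mu^{-1})\,[f']_\omega.\tag{4}$$
So these diffeomorphisms form a group, and it suffices to control generators.

## 5. An affine flow on the interval, and gluing

The next lemma realizes the group of affine maps of the line by flows on $[0,1]$ that are flat at the endpoints. The flow $X$ will be the motion $z$, and $Y$ will be a brake: conjugating by $Y^\theta$ slows $X$ down.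

**Lemma 3.** There are smooth vector fields $X,Y$ on $[0,1]$ with flows $X^\varepsilon,Y^\theta$ by diffeomorphisms of $[0,1]$, and $C_0\ge1$, such that:

1. $X^\varepsilon$ has no fixed point in $(0,1)$ for $\varepsilon\ne0$;
2. $Y^\theta X^\varepsilon Y^{-\theta}=X^{\varepsilon e^{-\theta}}$;
3. all $X^\varepsilon,Y^\theta$ have derivative $1$ at $0$ and $1$, and $|(X^\varepsilon)''|\le C_0|\varepsilon|$, $|(Y^\theta)''|\le C_0|\theta|$ for $|\varepsilon|,|\theta|\le1$.

*Proof.* Take a smooth $u\colon(0,1)\to\mathbb R$ with $u'>0$, $u=-e^{1/x}$ on $(0,\frac14]$, $u=e^{1/(1-x)}$ on $[\frac34,1)$. Let $X=\partial_u=\frac1{u'}\partial_x$ and $Y=-u\,\partial_u=-\frac u{u'}\partial_x$. Near $0$ we have $u'=x^{-2}e^{1/x}$, so $X=x^2e^{-1/x}\partial_x$ and $Y=x^2\partial_x$. Near $1$, $X=(1-x)^2e^{-1/(1-x)}\partial_x$ and $Y=-(1-x)^2\partial_x$. So both extend smoothly to $[0,1]$ and vanish with their first derivatives at $0,1$. In the coordinate $u$, $X^\varepsilon$ is $u\mapsto u+\varepsilon$ and $Y^\theta$ is $u\mapsto e^{-\theta}u$. This gives 1, and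 $Y^\theta X^\varepsilon Y^{-\theta}$ is $u\mapsto e^{-\theta}(e^\theta u+\varepsilon)=u+e^{-\theta}\varepsilon$, which is 2. In 3, derivative $1$ at the endpoints follows from the vanishing of the first derivatives of the fields. The second $x$-derivative of each flow is smooth in (time, $x$) on $[-1,1]\times[0,1]$ and vanishes at time $0$, which gives the bounds. $\square$

**Lemma 4 (gluing).** Let $(U_i)$ be countably many disjoint nonempty open intervals contained in $(0,1)$.

(i) If $g=0$ off $\bigcup U_i$ and $|g(x)-g(y)|\le c\,\omega(|x-y|)$ for $x,y\in\overline{U_i}$ and each $i$, then $[g]_\omega\le2c$.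

(ii) Let $h$ map each $\overline{U_i}$ onto itself by an increasing $C^1$-diffeomorphism with derivative $1$ at the endpoints and $|h'(x)-h'(y)|\le c\,\omega(|x-y|)$ on $\overline{U_i}$, and let $h=\mathrm{id}$ off $\bigcup U_i$. Then $h$ is a $C^1$-diffeomorphism of $[0,1]$, $h'=1$ off $\bigcup U_i$, and $[h']_\omega\le2c$.

(iii) Let $A\colon[0,1]\to U$ be increasing affine onto an interval of length $\ell\le1$, let $h$ be an increasing $C^1$-diffeomorphism of $[0,1]$ and $\hat h=AhA^{-1}$. If $h$ is $C^2$ and $|h''|\le c$, then $|\hat h'(x)-\hat h'(y)|\le\frac c{\omega(\ell)}\,\omega(|x-y|)$ on $U$. If $[h']_\omega\le c$, then $|\hat h'(x)-\hat h'(y)|\le\frac c\ell\,\omega(|x-y|)$ on $U$.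

*Proof.* (i) Suppose $x,y$ do not lie in a common $\overline{U_i}$. If $x\in U_i$, there is an endpoint $e$ of $U_i$ between $x$ and $y$. It lies in no $U_j$, because the $U_j$ are open and disjoint. So $g(e)=0$ and $|g(x)|\le c\,\omega(|x-e|)\le c\,\omega(|x-y|)$. If $x\notin\bigcup U_i$, then $g(x)=0$. The same holds for $y$; add the two bounds.

(ii) $h$ is an increasing bijection of $[0,1]$, hence a homeomorphism. Put $g=h'-1$ on $\bigcup U_i$ and $g=0$ elsewhere. Because the derivatives at the endpoints are $1$, (i) applies: $[g]_\omega\le2c$, so $g$ is continuous. Since $h$ preserves $U_i$, $\int_{U_i}g=0$. So the function $x+\int_0^xg$ equals $x=h(x)$ off $\bigcup U_i$, and on $U_i$ with left endpoint $\alpha$ it equals $\alpha+\int_\alpha^xh'=h(x)$. Thus $h'=1+g$ everywhere, and it is positive.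

(iii) We have $\hat h'(x)=h'(A^{-1}x)$. In the first case the difference is at most $c|x-y|/\ell\le c\,\omega(|x-y|)/\omega(\ell)$, because $\omega(s)/s$ is nonincreasing and $|x-y|\le\ell$. In the second case it is at most $c\,\omega(|x-y|/\ell)\le\frac c\ell\omega(|x-y|)$ by (ω1). $\square$

We shall also glue maps that are only homeomorphisms: a map that preserves each of countably many disjoint open intervals, acts on each by an increasing homeomorphism, and is the identity elsewhere is an increasing bijection of $[0,1]$, hence a homeomorphism.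

## 6. One displaced interval, and why the construction does not simply repeat

Let us try to make $x$ displace an interval $J_0$ on which a commuting $z$ acts nontrivially. Let $J_n$ ($n\in\mathbb Z$) be disjoint closed intervals in $(0,1)$, ordered from left to right, of lengths $\lambda_n$, accumulating only at $0$ and $1$, and let $B_n\colon[0,1]\to J_n$ be increasing affine.

*Affine transport.* Let $x=f$ with $f|_{J_n}=B_{n+1}B_n^{-1}$. Commutation forces $z$ on $J_n$ to be an affine copy of $z$ on $J_0$, so $\sup_{J_n}|z'-1|$ does not depend on $n$. The endpoints of the $J_n$ are fixed by $z$ and accumulate at $1$, so $z\in C^1$ would require $z'\to z'(1)=1$ there. Hence $z=\mathrm{id}$ on $J_0$.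

*Transport with a brake.* Let $z=B_nX^{\varepsilon_n}B_n^{-1}$ on $J_n$ and let $x=f\circ\zeta$, where $\zeta=B_nY^{\theta_n}B_n^{-1}$ on $J_n$. By Lemma 3, $x$ and $z$ commute on the $J_n$ exactly if
$$\varepsilon_{n+1}=\varepsilon_ne^{-\theta_n}.$$
By Lemma 4(iii), the brake on $J_n$ costs $C_0|\theta_n|/\omega(\lambda_n)$ in the constant of $\zeta'$. So we may spend $|\theta_n|\le\kappa\,\omega(\lambda_n)$ with a small $\kappa$. If $\omega(s)=s$, then $\sum\theta_n\le\kappa\sum\lambda_n<\infty$, so $\varepsilon_n$ stays bounded below and $z$ is not $C^1$, in agreement with Lemma 2. But take $\lambda_n$ of order $1/(|n|\log^2|n|)$ and, for instance, $\omega(s)=s^\tau$. Choose $\eta>0$ with $\tau(1+\eta)<1$. For large $k$, $\lambda_k\ge k^{-1-\eta}$, so $\sum_{k<n}\lambda_k^\tau$ is at least a constant times $n^{1-\tau(1+\eta)}$ for large $n$. Then $\varepsilon_n=\varepsilon_0\exp(-\kappa\sum_{k<n}\lambda_k^\tau)$ is far smaller than $\lambda_n^\tau$, which is all that $z$ needs. (The map $f$ must have derivative $\lambda_{n+1}/\lambda_n=1+O(1/n)$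 on $J_n$, which deviates from $1$ by much less than $\lambda_n^\tau$.) So one displacement is affordable.

*Repeating it.* For a word such as $[x_1,x_2]=x_1x_2x_1^{-1}x_2^{-1}$ the map $x_1$ moves $J_0$ back to where it was, and we need something inside $J_0$. Write $y_{2,n}=x_1^{-n}x_2x_1^n$. Then $[x_1,x_2]=y_{2,-1}\,y_{2,0}^{-1}$, so it is enough to put into $J_0$ an action of $\langle y_{2,-1},y_{2,0}\rangle\times\langle z\rangle$ in which $y_{2,-1}y_{2,0}^{-1}$ displaces an interval; this is again a first-level problem, now for a shorter word. So suppose that inside $J_0$ the map $z$ is given by affine copies of $X^{\varepsilon_L}$ on intervals $L$ (lengths measured before applying $B_0$) from a family $\mathcal L'$. After one step this family already contains arbitrarily short intervals. On $B_n(L)$, of length $\lambda_n|L|$, the brake may only be as strong as $\kappa\,\omega(\lambda_n|L|)$, so up to $n$ the total braking is about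
$$\Theta_n(\ell)=\kappa\sum_{k<n}\omega(\lambda_k\ell),\qquad \ell=|L| .$$

Here is the exact point at which the naive induction stops. For $z$ to have an $\omega$-derivative one needs $\varepsilon_L\le\delta'\omega(|L|)$ inside, and after the step $\varepsilon_Le^{-\Theta_n(\ell)}\le\delta\,\omega(\lambda_n\ell)$ for all $n$. Suppose all we know about the inner action is the first inequality, and that it may be an equality. Fix $n$ and let $\ell\to0$. Then $\Theta_n(\ell)\to0$ and $\omega(\lambda_n\ell)/\omega(\ell)\to\lambda_n$, so we would need $\delta'\le\delta\lambda_n$, for every $n$. This is impossible. The brake works too late for short intervals. Replacing $\omega$ by the much smaller $E_N$ both inside and outside does not help: with $P=1+\log(1/\ell)$,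
$$\frac{E_N(\lambda_n\ell)}{E_N(\ell)}=\exp\!\big(P^N-(P+\log(1/\lambda_n))^N\big)\le\lambda_n .$$

The way out is to ask *more of the inner action than one delivers outside*, which an induction can do if the smallness exponent $N$ is quantified universally: $N'$ inside, $N<N'$ outside. How large must $N'$ be? For our $\omega$ the sum $\sum_{k<n}\omega(\lambda_k)$ will be at least about $e^{\sqrt{Q}/2}$ with $Q\approx\log n$, so braking on $L$ sets in when $\sqrt Q$ is comparable to $P$. During the waiting time, $\log(1/\lambda_n)$ grows only to the order $P^2$, so the outer requirement is $\varepsilon\le\exp(-O(P^2)^N)$. The exponent $N'=2N+1$ covers this. So a logarithmic power law is stable, with loss in the exponent only, and the modulus $\omega$ is never touched: the expected payment in regularity at each depth does not occur.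

## 7. Good actions of $F_r\times\mathbb Z$

For an open interval $L$ let $A_L\colon(0,1)\to L$ be the increasing affine bijection. Let $F_r$ ($r\ge0$) be free on $x_1,\dots,x_r$ and let $z$ generate $\mathbb Z$.

**Definition.** Let $0<\delta\le1$, $N\ge1$, and let $S\subset F_r\setminus\{1\}$ be finite. An action of $F_r\times\mathbb Z$ on $[0,1]$ by orientation-preserving homeomorphisms is *$(\delta,N)$-good for $S$* if:

* (G1) each $x_j$ acts as a $C^1$-diffeomorphism with derivative $1$ at $0,1$ and $[x_j']_\omega\le\delta$;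
* (G2) there are a nonempty countable family $\mathcal L$ of disjoint open subintervals of $(0,1)$ and numbers $0<\varepsilon_L\le\delta E_N(|L|)$ with $z=A_LX^{\varepsilon_L}A_L^{-1}$ on each $L\in\mathcal L$ and $z=\mathrm{id}$ off $\bigcup\mathcal L$;
* (G3) there is $L_0\in\mathcal L$ with $s(L_0)\cap L_0=\emptyset$ for all $s\in S$.

For example, for $S=\emptyset$ the trivial action of $F_r$ together with $\mathcal L=\{(0,1)\}$ and $z=X^\varepsilon$, $\varepsilon=\delta E_N(1)=\delta/e$, is $(\delta,N)$-good. In every good action $z$ is automatically regular: on $\overline L$ its derivative has $\omega$-constant at most $C_0\varepsilon_L/\omega(|L|)\le C_0\delta$ by Lemmas 3 and 4(iii) and $E_N\le\omega$. So by Lemma 4(ii) $z$ is a $C^1$-diffeomorphism with derivative $1$ at $0,1$ and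
$$[z']_\omega\le2C_0\delta.\tag{5}$$

**Proposition 5.** For all $r\ge0$, all finite $S\subset F_r\setminus\{1\}$, all $\delta\in(0,1]$ and all integers $N\ge1$, there is an action that is $(\delta,N)$-good for $S$.

*Proof.* We use induction on the total word length $T(S)=\sum_{s\in S}|s|$, for all $r,\delta,N$ simultaneously. If $T(S)=0$, then $S=\emptyset$, and the example above works. Let $T(S)>0$. Relabel so that $x_1$ occurs in the reduced form of some element of $S$.

**Step 1: pass to a kernel, where the words get shorter.** Let $\varphi\colon F_r\to\mathbb Z$ be the homomorphism with $\varphi(x_1)=1$ and $\varphi(x_j)=0$ for $j\ge2$. Then $\ker\varphi$ is free on the elements $y_{j,n}=x_1^{-n}x_jx_1^n$ ($2\le j\le r$, $n\in\mathbb Z$). Indeed, let $\hat K$ be free on symbols $\hat y_{j,n}$ and form $\hat K\rtimes\langle\hat x\rangle$ with $\hat x^{-1}\hat y_{j,n}\hat x=\hat y_{j,n+1}$. The homomorphism $x_1\mapsto\hat x$, $x_j\mapsto\hat y_{j,0}$ sends $y_{j,n}$ to $\hat y_{j,n}$, so the $y_{j,n}$ are free generators of the subgroup they generate.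 They generate $\ker\varphi$: if $x_{j_1}^{\pm1},\dots,x_{j_m}^{\pm1}$ are the letters of $s$ with $j\ge2$ in order, and $d_i$ is the exponent sum of $x_1$ before the $i$-th of them, then
$$s=\Big(\prod_{i=1}^m x_1^{d_i}x_{j_i}^{\pm1}x_1^{-d_i}\Big)x_1^{\varphi(s)}=\Big(\prod_{i=1}^m y_{j_i,-d_i}^{\pm1}\Big)x_1^{\varphi(s)} .$$
This also shows that an $s\in\ker\varphi$ with $m$ letters $x_j^{\pm1}$, $j\ge2$, is a product of $m$ letters $y_{j,n}^{\pm1}$.

Let $S'=S\cap\ker\varphi$. Choose $M\ge0$ such that all letters $y_{j,n}$ needed in this way for the $s\in S'$ have $|n|\le M$. Let $K_M$ be the free group on the $y_{j,n}$ with $|n|\le M$, of rank $(2M+1)(r-1)$. Then $S'\subset K_M\setminus\{1\}$. The total length of $S'$ in this basis is less than $T(S)$: an element of $S$ containing $x_1$ either is not in $S'$ or gets strictly shorter, and no length increases.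

**Step 2: choose the lengths of the tiles.** We need $\sum3\lambda_n=1$, neighboring ratios very close to $1$ compared with $\omega(\lambda_n)$, and $\sum\omega(\lambda_n)$ quickly divergent. Let $\kappa=\delta/(16C_0)$. For an integer $R\ge100$ let $d(a)=\frac1{a\log^2a}$, $a_n=|n|+R$ and $\lambda_n=c_1d(a_n)$ ($n\in\mathbb Z$), with $c_1$ determined by $\sum_n3\lambda_n=1$. Since
$$\sum_nd(a_n)\le2\int_{R-1}^\infty\frac{da}{a\log^2a}=\frac2{\log(R-1)}\le\frac12,$$
we get $c_1\ge\frac12$. So $\lambda_n\ge\frac12d(a_n)$, and by (ω1), with $\log(1/d(a_n))\ge\log a_n$,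
$$\omega(\lambda_n)\ge\tfrac12\,\omega(d(a_n))\ge\frac{e^{\sqrt{\log a_n}}}{2a_n\log^2a_n}.\tag{6}$$
Let $\sigma_n=\lambda_{n+1}/\lambda_n$. As $|(\log d)'(a)|=\frac1a+\frac2{a\log a}\le\frac2a$ for $a\ge99$, and $|a_{n+1}-a_n|=1$, we have $|\log\sigma_n|\le\frac2{a_n-1}\le\frac3{a_n}$. Hence $|\sigma_n-1|\le\frac6{a_n}\le\frac14$. By (6),
$$\frac{12|\sigma_n-1|}{\omega(\lambda_n)}\le144\,\log^2a_n\;e^{-\sqrt{\log a_n}} .$$
The right side tends to $0$ as $a_n\to\infty$, and $a_n\ge R$. Fix $R$ so large that
$$12|\sigma_n-1|\le\tfrac\delta{16}\,\omega(\lambda_n)\quad\text{for all }n\in\mathbb Z.\tag{7}$$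
Note also that $\lambda_{-n}=\lambda_n$, and that $\lambda_n$ decreases in $|n|$.

**Step 3: measure the total braking.** Let $Q_n=\log a_n$, so $Q_n\ge\log100>4$. We claim that there is $c_0>0$ with
$$\sum_{k=M}^{n-1}\omega(\lambda_k)\ge c_0\,e^{\sqrt{Q_n}/2}\quad\text{for all }n\ge M+1.\tag{8}$$
The left side is positive, so it suffices to treat large $n$. For $n\ge\max(2M,R,2)$ there are $\lfloor n/2\rfloor\ge n/3$ integers $k\in[n/2,n)$, all at least $M$. For these, $a_n/2\le a_k\le a_n$, hence $\sqrt{\log a_k}\ge\sqrt{Q_n-\log2}\ge\sqrt{Q_n}-1$; the last inequality says $2\sqrt{Q_n}\ge1+\log2$. By (6) and $n/a_n\ge\frac12$, the sum is at least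
$$\frac n3\cdot\frac{e^{\sqrt{Q_n}-1}}{2a_nQ_n^2}\ge\frac{e^{\sqrt{Q_n}-1}}{12\,Q_n^2},$$
which exceeds $e^{\sqrt{Q_n}/2}$ for large $n$. This proves (8).

For $\ell\in(0,1]$ and $n\in\mathbb Z$ put
$$\Theta_n(\ell)=\kappa\sum_{M\le k<|n|}\omega(\lambda_k\ell),$$
which is $0$ for $|n|\le M$. By (ω1), $\omega(\lambda_k\ell)\ge\ell\,\omega(\lambda_k)$, so (8) gives $\Theta_n(\ell)\ge\kappa c_0\,\ell\,e^{\sqrt{Q_n}/2}$ for $|n|\ge M+1$.

**Step 4: choose what to demand of the inner action.** We claim that with $N'=2N+1$ there is $\delta'\in(0,1]$ such that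
$$\delta'E_{N'}(\ell)\,e^{-\Theta_n(\ell)}\le\delta E_N(\lambda_n\ell)\quad\text{for all }n\in\mathbb Z,\ \ell\in(0,1],\tag{9}$$
and moreover $\delta'\le\delta\lambda_M/2$. Let $P=1+\log(1/\ell)\ge1$ and $Q=Q_n$. Since $\log(1/\lambda_n)\le\log2+Q+2\log Q\le4Q$, taking logarithms shows that it suffices to have
$$(P+4Q)^N\le P^{2N+1}+\Theta_n(\ell)+\log(\delta/\delta').$$

* If $|n|\le M$, then $(P+4Q)^N-P^{2N+1}\le(P+4Q_M)^N-P^{2N+1}$, which is bounded above over $P\ge1$ by some $C_3$.
* If $|n|\ge M+1$ and $\sqrt Q\ge4P$ (the brake has set in), then $P\le Q$ and $\ell=e^{1-P}\ge e^{-\sqrt Q/4}$. So $\Theta_n(\ell)\ge\kappa c_0e^{\sqrt Q/4}$, and $(5Q)^N-\kappa c_0e^{\sqrt Q/4}$ is bounded above by some $C_1$.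
* If $|n|\ge M+1$ and $\sqrt Q<4P$ (the waiting time), then $P+4Q\le P+64P^2\le65P^2$, and $65^NP^{2N}-P^{2N+1}$ is bounded above by some $C_2$.

The constants may be taken nonnegative and do not depend on $n,\ell$. So (9) holds once $\log(\delta/\delta')\ge C_1+C_2+C_3$; decrease $\delta'$ further to get $\delta'\le\delta\lambda_M/2$.

By Step 1 and the induction hypothesis, there is an action $\rho'$ of $K_M\times\mathbb Z$ that is $(\delta',N')$-good for $S'$. Let $\mathcal L'$, $\varepsilon_L$, $L_0'$ be its data and $z'=\rho'(z)$.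

**Step 5: build the transport map $f$.** It should carry the tiles along, be affine on the working part of each tile, and have derivative $1$ where tiles meet. Tile $(0,1)$ by consecutive intervals $\hat J_n=[b_n,b_{n+1}]$ of length $3\lambda_n$. Let $J_n$ be the closed middle third of $\hat J_n$ and $B_n\colon[0,1]\to J_n$ increasing affine. Let $\chi(v)=(1-v)(1-3v)=1-4v+3v^2$. Then $\chi(0)=1$, $\chi(1)=0$, $\int_0^1\chi=0$, $-\frac13\le\chi\le1$ and $|\chi'|\le4$ on $[0,1]$. Let $f(0)=0$, $f(1)=1$, and let $f$ map $\hat J_n$ onto $\hat J_{n+1}$ with derivative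
$$\sigma_n+(1-\sigma_n)\chi\Big(\frac{x-b_n}{\lambda_n}\Big),\qquad\sigma_n,\qquad\sigma_n+(1-\sigma_n)\chi\Big(\frac{b_{n+1}-x}{\lambda_n}\Big)$$
on the left third, on $J_n$ and on the right third, respectively. Since $\int\chi=0$, each third, of length $\lambda_n$, has image of length $\sigma_n\lambda_n=\lambda_{n+1}$. So thirds go to thirds, and $f|_{J_n}=B_{n+1}B_n^{-1}$.

On $\hat J_n$ the derivative is continuous, equals $1$ at the endpoints, and satisfies $f'\ge1-\frac43\cdot\frac14>0$, because $|f'-1|$ is $|1-\sigma_n|(1-\chi)$ on the outer thirds and $|1-\sigma_n|$ on $J_n$. It is Lipschitz with constant $4|\sigma_n-1|/\lambda_n$. So for $x,y\in\hat J_n$, by (7),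
$$|f'(x)-f'(y)|\le12|\sigma_n-1|\,\frac{|x-y|}{3\lambda_n}\le12|\sigma_n-1|\,\frac{\omega(|x-y|)}{\omega(3\lambda_n)}\le\tfrac\delta{16}\,\omega(|x-y|).$$
The one-sided derivatives at each $b_n$ are both $1$, so $f$ is $C^1$ on $(0,1)$. Let $g=f'-1$ on $(0,1)$ and $g(0)=g(1)=0$. Then $g$ vanishes off the interiors of the $\hat J_n$, so Lemma 4(i) gives $[g]_\omega\le\delta/8$; in particular $g$ is continuous on $[0,1]$. The map $f$ is an increasing bijection of $[0,1]$, hence continuous, and $f'=1+g$ has limit $1$ at $0$ and at $1$. By the mean value theorem, $f'(0)=f'(1)=1$. Thus $f$ is a $C^1$-diffeomorphism of $[0,1]$ with $f'=1+g>0$ and $[f']_\omega\le\delta/8$.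

**Step 6: build the brake $\zeta$.** For $n\in\mathbb Z$ and $L\in\mathcal L'$ let $\theta_{n,L}=\Theta_{n+1}(|L|)-\Theta_n(|L|)$. Let $\eta_n$ be the homeomorphism of $[0,1]$ equal to $A_LY^{\theta_{n,L}}A_L^{-1}$ on each $L\in\mathcal L'$ and to the identity elsewhere. For $n\ge0$ we have $\theta_{n,L}\in\{0,\kappa\,\omega(\lambda_n|L|)\}$. For $n<0$ the index $|n+1|=|n|-1$ is smaller than $|n|$, and $\theta_{n,L}\in\{0,-\kappa\,\omega(\lambda_{|n|-1}|L|)\}$, where $\lambda_{|n|-1}=\lambda_{n+1}=\sigma_n\lambda_n\le\frac54\lambda_n$; so $|\theta_{n,L}|\le2\kappa\,\omega(\lambda_n|L|)$ by (ω1). In all cases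
$$|\theta_{n,L}|\le2\kappa\,\omega(\lambda_n|L|)\le2\kappa e\le1 .$$
Let $\zeta=B_n\eta_nB_n^{-1}$ on $J_n$ ($n\in\mathbb Z$) and $\zeta=\mathrm{id}$ off $\bigcup J_n$. On $B_n(L)$, of length $\lambda_n|L|$, $\zeta$ is an affine copy of $Y^{\theta_{n,L}}$, so by Lemmas 3 and 4(iii) its derivative there has $\omega$-constant at most $C_0|\theta_{n,L}|/\omega(\lambda_n|L|)\le2C_0\kappa$. Off the union of the disjoint intervals $B_n(L)$ it is the identity. By Lemma 4(ii), $\zeta$ is a $C^1$-diffeomorphism, $\zeta'(0)=\zeta'(1)=1$, and $[\zeta']_\omega\le4C_0\kappa=\delta/4$.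

**Step 7: define the action.** Let $H_n$ be the homeomorphism equal to $A_LY^{\Theta_n(|L|)}A_L^{-1}$ on $L\in\mathcal L'$ and to the identity elsewhere. Then $H_{n+1}=\eta_nH_n$, and $H_n=\mathrm{id}$ for $|n|\le M$. Define

* $x_1=f\circ\zeta$, so $x_1|_{J_n}=B_{n+1}\eta_nB_n^{-1}$, and hence $x_1^n|_{J_0}=B_nH_nB_0^{-1}$ for all $n\in\mathbb Z$;
* $z=B_nH_nz'H_n^{-1}B_n^{-1}$ on $J_n$ for all $n$, and $z=\mathrm{id}$ off $\bigcup J_n$;
* for $j\ge2$: $x_j=B_n\rho'(y_{j,n})B_n^{-1}$ on $J_n$ for $|n|\le M$, and $x_j=\mathrm{id}$ elsewhere.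

(The formula for $x_1^n|_{J_0}$ holds for $n=0$ since $H_0=\mathrm{id}$, and follows in both directions from $H_{n+1}=\eta_nH_n$.)

We check that $z$ commutes with every $x_j$; since $F_r$ is free, no other relation is needed. On $J_{n+1}$,
$$x_1zx_1^{-1}=B_{n+1}\eta_nH_nz'H_n^{-1}\eta_n^{-1}B_{n+1}^{-1}=B_{n+1}H_{n+1}z'H_{n+1}^{-1}B_{n+1}^{-1}=z .$$
Off $\bigcup J_n$, which is $x_1$-invariant, $z=\mathrm{id}$. For $j\ge2$ and $|n|\le M$, $z=B_nz'B_n^{-1}$ on $J_n$ commutes with $x_j$ because $\rho'$ is an action of $K_M\times\mathbb Z$. Elsewhere $x_j=\mathrm{id}$, and both maps preserve each $J_n$. So we have an action of $F_r\times\mathbb Z$.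

**Step 8: verify (G1).** Since $f'$ and $\zeta'$ equal $1$ at $0$ and $\omega\le e$, we have $\zeta'\le1+\frac e4\le2$ and $f'\le1+\frac e8\le2$. By (3) with $g=\zeta$,
$$[x_1']_\omega\le4\cdot\tfrac\delta8+2\cdot\tfrac\delta4=\delta .$$
For $j\ge2$, each $\rho'(y_{j,n})$ has $\omega$-constant at most $\delta'$ and derivative $1$ at $0,1$. By Lemma 4(iii) and (ii), and $\lambda_n\ge\lambda_M$ for $|n|\le M$, $[x_j']_\omega\le2\delta'/\lambda_M\le\delta$. All derivatives at $0,1$ equal $1$.

**Step 9: verify (G2).** Let $\mathcal L=\{B_n(L):n\in\mathbb Z,\ L\in\mathcal L'\}$. On $B_n(L)$, $z$ is the affine copy of $Y^{\Theta}X^{\varepsilon_L}Y^{-\Theta}=X^{\varepsilon_Le^{-\Theta}}$ with $\Theta=\Theta_n(|L|)$. By (9),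
$$0<\varepsilon_Le^{-\Theta}\le\delta'E_{N'}(|L|)\,e^{-\Theta}\le\delta E_N(\lambda_n|L|)=\delta E_N(|B_n(L)|) .$$
Off $\bigcup\mathcal L$, $z=\mathrm{id}$.

**Step 10: verify (G3).** Take $L_0=B_0(L_0')$. Since $x_1(J_n)=J_{n+1}$ and $x_j(J_n)=J_n$ for $j\ge2$, each $s\in F_r$ maps $J_0$ to $J_{\varphi(s)}$. If $s\in S\setminus S'$, then $\varphi(s)\neq0$ and $s(J_0)$ is disjoint from $J_0$. For $|n|\le M$ we have $x_1^n|_{J_0}=B_nB_0^{-1}$, because $H_n=\mathrm{id}$; this is why braking starts only at $M$. So $y_{j,n}=x_1^{-n}x_jx_1^n$ acts on $J_0$ as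
$$B_0B_n^{-1}\cdot B_n\rho'(y_{j,n})B_n^{-1}\cdot B_nB_0^{-1}=B_0\,\rho'(y_{j,n})\,B_0^{-1}.$$
Hence $s\in S'$ acts on $J_0$ as $B_0\rho'(s)B_0^{-1}$ and moves $L_0$ off itself. $\square$

## 8. From good actions to a faithful action of $\Gamma$

**Proposition 6.** For every $1\ne w\in\Gamma$ and $\delta\in(0,1]$ there is an action $\rho$ of $\Gamma$ on $[0,1]$ by $C^1$-diffeomorphisms such that each $g\in\{a,b,z,t\}$ has derivative $1$ at $0,1$ and $[\rho(g)']_\omega\le\delta$, and $\rho(w)\ne\mathrm{id}$.

*Proof.* Write $w=g_{k+1}t^{n_k}g_k\cdots t^{n_1}g_1$ in normal form, with $g_i=h_iz^{m_i}\in F_2\times\mathbb Z$. Put $\gamma_0=1$, $\gamma_i=h_i\cdots h_1$ and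
$$S=\{\gamma_i^{-1}\gamma_j:0\le i,j\le k+1\}\setminus\{1\}.$$
By Proposition 5 there is an action of $F_2\times\mathbb Z$ that is $(\delta/2C_0,1)$-good for $S$; let $L_0$ be as in (G3). By (G1) and (5), $[a']_\omega,[b']_\omega,[z']_\omega\le\delta$, and these maps have derivative $1$ at $0,1$.

If $k=0$, then $w=h_1z^{m_1}$; let $t=\mathrm{id}$. If $h_1\ne1$, then $h_1=\gamma_0^{-1}\gamma_1\in S$ and $w(L_0)=h_1(L_0)$ is disjoint from $L_0$. Otherwise $w=z^{m_1}$ with $m_1\ne0$, and it moves the points of $L_0$.

Let $k\ge1$. We check the hypotheses of Lemma 1 with $F=F_2$, $Z=\langle z\rangle$, $z_i=z^{m_i}$. On $L_0$ the map $z^m$ is an affine copy of $X^{m\varepsilon_{L_0}}$ with $\varepsilon_{L_0}>0$, so it preserves $L_0$ and, for $m\ne0$, has no fixed point there; this is (a). If $\gamma_i\ne\gamma_j$, then $\gamma_i^{-1}\gamma_j\in S$, so $\gamma_iL_0\cap\gamma_jL_0=\gamma_i(L_0\cap\gamma_i^{-1}\gamma_jL_0)=\emptyset$; this is (b). Lemma 1 gives a diffeomorphism $t$, the identity near $0$ and $1$, with $\sup|t''|<\delta$, for which $w$ acts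 nontrivially. Since $\Gamma=(F_2\times\mathbb Z)*\langle t\rangle$, any choice of $t$ extends the action to $\Gamma$. Finally $[t']_\omega\le\delta$, because $|t'(x)-t'(y)|\le\delta|x-y|\le\delta\,\omega(|x-y|)$. $\square$

*Proof of Theorem A.* Enumerate $\Gamma\setminus\{1\}=\{w_1,w_2,\dots\}$. Let $I_j=[1-2^{1-j},1-2^{-j}]$ ($j\ge1$), of length $2^{-j}$, and let $\rho_j$ be the action of Proposition 6 for $w_j$ with $\delta=4^{-j}$. Let each $g\in\Gamma$ act on $I_j$ by the affine copy of $\rho_j(g)$ for all $j$, and fix the point $1$. This is an action by homeomorphisms. By Lemma 4(iii), the affine copy of a generator on $I_j$ has $\omega$-constant at most $4^{-j}/2^{-j}\le1$, and its derivative at the endpoints is $1$. By Lemma 4(ii), each generator acts as a $C^1$-diffeomorphism $f$ of $[0,1]$ with $[f']_\omega\le2$. By (3) and (4), every element of $\Gamma$ acts as a $C^1$-diffeomorphism with finite $[\,\cdot\,]_\omega$ of its derivative. The action is faithful, since $w_j$ acts nontrivially on $I_j$. By (ω2), all elements are $C^{1,\tau}$ for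 every $\tau\in(0,1)$. $\blacksquare$

So the first guess is wrong for every $\tau\in(0,1)$, and by a single action. With the quoted bound of Kim and Koberda, the critical regularity of $(F_2\times\mathbb Z)*\mathbb Z$ equals $2$.

## 9. Fully residually free groups, and the Lipschitz case

*Proof of Theorem B, existence.* The plan is to map $(G\times\mathbb Z)*\mathbb Z$ to $\Gamma$ without killing a given word, and to pull back the action of Proposition 6.

**Step 1: a homomorphism to $\Gamma$.** Let $\Sigma$ be a finite generating set of $G$. Take $1\ne w=g_{k+1}t^{n_k}\cdots t^{n_1}g_1$ in $(G\times\mathbb Z)*\mathbb Z$ in normal form, with $g_i=h_iz^{m_i}$, $h_i\in G$. There is a homomorphism $\alpha\colon G\to F_2$ with $\alpha(h_i)\ne1$ whenever $h_i\ne1$: some homomorphism to a free group kills none of the nontrivial $h_i$, and its image is a finitely generated free group, so it embeds in $F_2$. The induced map $(G\times\mathbb Z)*\mathbb Z\to\Gamma$ sends $g_2,\dots,g_k$ to nontrivial elements, and sends $g_1$ to a nontrivial element if $k=0$.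 By the normal form theorem, the image of $w$ is nontrivial.

**Step 2: the generators in $\Sigma$ stay close to the identity.** Apply Proposition 6 to the image of $w$ with a small $\delta_0\le\frac16$, and pull the action back. Each $\sigma\in\Sigma$ acts as a word of length at most $m=m(\alpha,\Sigma)$ in $a^{\pm1},b^{\pm1}$. The maps $a,b$ have derivatives within $e\delta_0\le\frac12$ of $1$, so in $[\frac12,2]$. Their inverses also have derivatives in $[\frac12,2]$, and by (4) satisfy $[(f^{-1})']_\omega\le4\cdot2\,\delta_0=8\delta_0$. Put $C(1)=8$ and $C(q+1)=8\cdot4^q+2C(q)$. If $v$ is a word of length $q\ge1$ with $\|v'\|_\infty\le2^q$ and $[v']_\omega\le C(q)\delta_0$, and $f$ is a further letter, then $\|(fv)'\|_\infty\le2^{q+1}$ and, by (3),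
$$[(fv)']_\omega\le2^q\cdot2^q\cdot8\delta_0+2\,C(q)\delta_0=C(q+1)\delta_0 .$$
So $[\sigma']_\omega\le C(m)\delta_0$ for all $\sigma\in\Sigma$ (a word of length $0$ is the identity), with derivative $1$ at $0,1$. As $C(m)$ does not depend on $\delta_0$, we may choose $\delta_0$ so that the conclusion of Proposition 6 holds for $(G\times\mathbb Z)*\mathbb Z$ and $w$, with generators $\Sigma\cup\{z,t\}$ and any given $\delta$.

**Step 3: gluing.** The group $(G\times\mathbb Z)*\mathbb Z$ is countable, and the gluing in the proof of Theorem A, applied with these generators, gives the required faithful action.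

*Proof of Theorem B, nonexistence.* Here we use the following theorem of Kim and Koberda (*Free products and the algebraic structure of diffeomorphism groups*, J. Topology 11 (2018)): if $M$ is a compact one-manifold and $H$ is a group that is not virtually metabelian, then $(H\times\mathbb Z)*\mathbb Z$ does not embed in $\mathrm{Diff}^{1+\mathrm{bv}}_+(M)$, the group of orientation-preserving $C^1$-diffeomorphisms whose derivatives have bounded variation. Recall that metabelian means that the second derived subgroup is trivial, and virtually means up to a subgroup of finite index. The group $F_2$ is not virtually metabelian, since its subgroups of finite index are nonabelian free groups.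

**Step 4: $\Gamma$ embeds in $(G\times\mathbb Z)*\mathbb Z$.** Let $G$ be nonabelian and let $x,y\in G$ not commute. Some homomorphism to a free group does not kill $[x,y]$. The images of $x,y$ generate a nonabelian free group; it is generated by two elements, so it has rank $2$, and since free groups of finite rank are Hopfian, the images form a basis. So there is no nontrivial relation between the images of $x$ and $y$, hence none between $x$ and $y$, and $\langle x,y\rangle\cong F_2$. Therefore $\Gamma\le(G\times\mathbb Z)*\mathbb Z$.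

**Step 5: reduce to orientation-preserving maps.** Suppose $(G\times\mathbb Z)*\mathbb Z$, hence $\Gamma$, had a faithful action by $C^1$-diffeomorphisms with Lipschitz derivatives. The subgroup
$$\langle a^2,b^2,z^2,t^2\rangle=(\langle a^2,b^2\rangle\times\langle z^2\rangle)*\langle t^2\rangle\cong\Gamma$$
acts preserving orientation, because squares do, and its elements are $C^1$-diffeomorphisms with Lipschitz derivatives, hence with derivatives of bounded variation. This contradicts the quoted theorem with $H=F_2$ and $M=[0,1]$. $\blacksquare$
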